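# Lim-stable local rings that are not semistable

## 1. Multiplicity, colength, and the Lech–Mumford constant

Throughout, $(R,\mathfrak m)$ is a Noetherian local ring of dimension $d$, and $\ell$ denotes length. An ideal $I$ with $\sqrt I=\mathfrak m$ is called $\mathfrak m$-primary, and $\ell(R/I)$ is its colength. In $R[[T_1,\dots,T_n]]$, which is local of dimension $d+n$, we write $\mathfrak t=(T_1,\dots,T_n)$ and $T^\alpha=T_1^{\alpha_1}\cdots T_n^{\alpha_n}$, $|\alpha|=\sum\alpha_i$.

**Definition 1 (multiplicity).** For an $\mathfrak m$-primary ideal $I$,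
$$\operatorname{e}(I)=\lim_{r\to\infty}\frac{d!\,\ell(R/I^r)}{r^d},\qquad \operatorname{e}(R)=\operatorname{e}(\mathfrak m).$$
For large $r$, $\ell(R/I^r)$ is a polynomial in $r$ of degree $d$, so the limit exists. In particular $\operatorname{e}(I^c)=c^d\operatorname{e}(I)$.

For example, in $k[[x,y]]$ we have $\ell(R/\mathfrak m^r)=r(r+1)/2$, so $\operatorname{e}(\mathfrak m)=1$ and $\operatorname{e}(\mathfrak m^r)=r^2$. We write $h(j)=\ell(\mathfrak m^j/\mathfrak m^{j+1})$ for the Hilbert function; here $h(j)=j+1$.

**Definition 2 (integral dependence).** An element $z$ is integral over an ideal $J$ if $z^c+a_1z^{c-1}+\dots+a_c=0$ for some $c\ge1$ and $a_i\in J^i$. The textbook fact we need: if $J\subseteq I$ are $\mathfrak m$-primary and every element of some generating set of $I$ is integral over $J$, then $\operatorname{e}(I)=\operatorname{e}(J)$.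

For example, $xy$ is integral over $(x^2,y^2)$, because $(xy)^2=x^2\cdot y^2\in(x^2,y^2)^2$. So $\operatorname{e}((x^2,y^2))=\operatorname{e}((x,y)^2)=4$ in $k[[x,y]]$.

**Definition 3 (Lech–Mumford constant).**
$$\operatorname{lm}(R)=\sup_{\sqrt I=\mathfrak m}\left\{\frac{\operatorname{e}(I)}{d!\,\ell(R/I)}\right\}.$$

For example, in $k[[x,y]]$ the ideal $\mathfrak m^r$ gives $r^2/\big(2\cdot\tfrac{r(r+1)}2\big)=r/(r+1)$. These ratios approach $1$, so the constant is at least $1$.

The following chain is known for every local ring, and we use it as given: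
$$\operatorname{e}(R)\ \ge\ \operatorname{lm}(R)\ \ge\ \operatorname{lm}(R[[T_1]])\ \ge\ \operatorname{lm}(R[[T_1,T_2]])\ \ge\ \cdots\ \ge\ 1.\tag{$\dagger$}$$
In particular every $\operatorname{lm}$ is at least $1$, so to prove $\operatorname{lm}=1$ we only ever have to prove $\operatorname{lm}\le1$.

**Definition 4 (semistable, lim-stable).** By $(\dagger)$ the limit $\operatorname{limlm}(R)=\lim_{n\to\infty}\operatorname{lm}(R[[T_1,\dots,T_n]])$ exists. Call $R$ semistable if $\operatorname{lm}(R[[T]])=1$, and lim-stable if $\operatorname{limlm}(R)=1$.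

For example, a regular local ring has $\operatorname{e}(R)=1$, so the whole chain equals $1$ and $R$ is both. In general, semistable implies lim-stable, because the chain decreases and stays at least $1$.

We shall work with two families of rings; $k$ is any field.

**Definition 5 (Veronese rings).** For $p\ge1$ let $V_p=k[[s^p,s^{p-1}t,\dots,t^p]]$, the cone over the rational normal curve of degree $p$.

The ring $V_p$ is the image of $k[[z_0,\dots,z_p]]$ in $k[[s,t]]$. Every form of degree $rp$ in $s,t$ is a form of degree $r$ in the given monomials, so $V_p$ consists of all power series in $s,t$ whose terms have degree divisible by $p$. It is a Noetherian local domain, and it is normal. Indeed, let $f=g/g'$ with $g,g'\in V_p$, $g'\ne0$, be integral over $V_p$. Then $f\in k[[s,t]]$, since $k[[s,t]]$ is normal. Write $f=\sum f_i$, where $f_i$ collects the terms of degree $\equiv i$ mod $p$. From $g'f=g$ we get $g'f_i=0$ for $i\not\equiv0$, so $f=f_0\in V_p$.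

The power $\mathfrak m^r$ consists of the series in the monomials $s^at^b$ with $p\mid a+b\ge rp$. Hence
$$h(j)=pj+1,\qquad \ell(V_p/\mathfrak m^r)=\tfrac{pr(r-1)}2+r,\qquad \dim V_p=2,\qquad \operatorname{e}(V_p)=p.\tag{1}$$
For example, $V_1=k[[s,t]]$, and $V_2=k[[s^2,st,t^2]]$ has $h(j)=2j+1$ and multiplicity $2$.

**Definition 6 (linear spaces through a point).** For $M,d\ge1$ let $R_{M,d}$ be the fibre product over $k$ of $M$ copies of $k[[x_1,\dots,x_d]]$, that is, the ring of $M$-tuples of power series with a common constant term.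

Equivalently, $R_{M,d}=k[[x_{ij}:1\le i\le M,\ 1\le j\le d]]/(x_{ij}x_{i'j'}:i\ne i')$. To see this, send a series to the tuple obtained by setting all $x_{i'j}$ with $i'\neq i$ to zero in the $i$-th entry. This map is surjective onto the fibre product, and its kernel consists of the series all of whose monomials mix two values of $i$; that is the displayed ideal. Its Hilbert function is $h(0)=1$, $h(j)=M\binom{j+d-1}{d-1}$ for $j\ge1$, so $\dim R_{M,d}=d$ and $\operatorname{e}(R_{M,d})=M$. For example, $R_{2,1}=k[[x,y]]/(xy)$ is the node.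

## 2. Does lim-stability force semistability?

Adjoining variables pushes the Lech–Mumford constant down toward its limit. Semistability says that one variable already brings it to $1$; lim-stability says only that it tends to $1$. In "Lech-Mumford constant and stability of local rings", arXiv:2508.19893 (2025), Linquan Ma and Ilya Smirnov write: "we do not know/have a single example of a lim-stable local ring that is not semistable." We ask whether there is a Noetherian local ring $R$ with $\operatorname{limlm}(R)=1$ and $\operatorname{lm}(R[[T]])>1$.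

There is, and even among two-dimensional normal domains. Here is what we shall prove.

**Theorem A.** Let $k$ be any field.

1. $V_p$ is semistable if and only if $p\le6$; in fact $\operatorname{lm}(V_p[[T]])\ge p/6$.
2. $\operatorname{lm}(V_p[[T_1,T_2]])=1$ for all $p\le8$. Hence $V_7$ and $V_8$ are lim-stable and not semistable.
3. $V_p$ is not lim-stable for $p\ge17$.

Lim-stability of $V_p$ for $9\le p\le16$ is not decided here.

**Theorem B.** Let $N\ge1$, $d\ge\max(21,N+2)$, $M=(N+d)^d$, and $R=R_{M,d}$. Then $\operatorname{lm}(R[[T_1,\dots,T_n]])=1$ for all large $n$, but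
$$\operatorname{lm}(R[[T_1,\dots,T_N]])\ \ge\ \prod_{j=1}^d\frac{N+d}{N+j}\ \ge\ (4/3)^{\lfloor d/2\rfloor}>1.$$
So the chain $(\dagger)$ of a lim-stable ring can take arbitrarily long to reach $1$, and for each fixed $N\ge1$ the number $\operatorname{lm}(R[[T_1,\dots,T_N]])$ is unbounded on lim-stable rings.

## 3. Dimension zero, and what the ideal $(\mathfrak m,T)$ sees

In dimension $0$ there is no example. Let $R$ be Artinian, so $\mathfrak m^a=0$ for some $a$, and $\operatorname{e}(R)=\ell(R)$. In $R[[T_1,\dots,T_n]]$ take $I=(\mathfrak m)+\mathfrak t^L$. Since $\mathfrak t^{Lr}\subseteq I^r$ and $I^{r+a}\subseteq\mathfrak t^{Lr}$, we get $\ell(R[[T]]/I^r)\sim\ell(R)\,\#\{\alpha:|\alpha|<Lr\}\sim\ell(R)L^nr^n/n!$. Therefore $\operatorname{e}(I)=L^n\ell(R)$. The colength is $\#\{\alpha:|\alpha|<L\}\sim L^n/n!$. Letting $L\to\infty$ gives $\operatorname{lm}(R[[T_1,\dots,T_n]])\ge\ell(R)$, and $(\dagger)$ gives the reverse inequality. The chain is constant, so lim-stable, semistable, and "$R$ is a field" coincide.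

In positive dimension the same kind of ideal gives a bound that decays with $n$. Take $V_p[[T]]$ and $I=(\mathfrak m,T)$, its maximal ideal. The colength is $1$, the multiplicity is $p$ (adjoining a power series variable does not change the multiplicity of the maximal ideal; Section 4 contains the computation), and $\dim=3$. So
$$\operatorname{lm}(V_p[[T]])\ge p/3!=p/6.$$
For $p\ge7$ the ring $V_p$ is not semistable. The analogous bound for two variables will be $2p/4!=p/12$, which for $p=7$ is less than $1$ and excludes nothing. So $V_7$ is a candidate: the obvious obstruction is present for $n=1$ and gone for $n=2$. Two tasks remain. We must see which obstructions survive all $n$, and we must find a way to prove upper bounds for $\operatorname{lm}$, which is a supremum over all primary ideals.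

## 4. Lower bounds from a family of weighted ideals

The ideals $(\mathfrak m)+\mathfrak t^L$ are the case $c=1$ of a family that trades powers of $\mathfrak m$ against powers of $\mathfrak t$.

**Proposition 1.** Let $d=\dim R\ge1$. For all integers $n,c\ge1$,
$$\operatorname{lm}(R[[T_1,\dots,T_n]])\ \ge\ \frac{\operatorname{e}(R)\,c^d\,n!}{(n+d)!\,\sum_{j<c}h(j)(1-j/c)^n}.\tag{2}$$
Hence $\operatorname{limlm}(R)\ge \operatorname{e}(R)\big/\big(s^d\sum_{j\ge0} h(j)e^{-sj}\big)$ for every real $s>0$.

*Proof.* Let $L$ be a multiple of $c$ and set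
$$I=\sum_{j=0}^c\mathfrak m^j\,\mathfrak t^{L(c-j)/c}.$$

**Step 1: the multiplicity.** The goal is $\operatorname{e}(I)=L^nc^d\operatorname{e}(R)$; the method is to replace $I$ by smaller ideals over which it is integral. Put $J=\mathfrak m^c+\mathfrak t^L\subseteq I$ (the terms $j=c$ and $j=0$). If $z\in\mathfrak m^j\mathfrak t^{L(c-j)/c}$, then
$$z^c\in\mathfrak m^{jc}\,\mathfrak t^{L(c-j)}=(\mathfrak m^c)^j(\mathfrak t^L)^{c-j}\subseteq J^c,$$
so $z$ is integral over $J$ and $\operatorname{e}(I)=\operatorname{e}(J)$.

Next put $\mathfrak q=\mathfrak m^c$, $y_i=T_i^L$, and $J'=\mathfrak q+(y_1,\dots,y_n)\subseteq J$. If $|\alpha|=L$, then $(T^\alpha)^L=\prod y_i^{\alpha_i}\in(J')^L$. So $J$ is generated by elements integral over $J'$, and $\operatorname{e}(J)=\operatorname{e}(J')$.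

Now $R[[T]]$ is free of rank $L^n$ over $R[[y]]$, with the same residue field. So lengths over the two rings agree, and colengths of extended ideals multiply by $L^n$. In $R[[y]]$, a series lies in $(\mathfrak q+(y))^r=\sum_t\mathfrak q^{r-t}(y)^t$ exactly when the coefficient of $y^\alpha$ lies in $\mathfrak q^{r-|\alpha|}$ for all $|\alpha|<r$. Therefore
$$\ell\big(R[[y]]/(\mathfrak q+(y))^r\big)=\sum_{t<r}\binom{t+n-1}{n-1}\ell(R/\mathfrak q^{r-t})\sim\operatorname{e}(\mathfrak q)\int_0^r\frac{t^{n-1}}{(n-1)!}\frac{(r-t)^d}{d!}\,dt=\operatorname{e}(\mathfrak q)\frac{r^{n+d}}{(n+d)!},$$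
where the last equality is the Beta integral $\int_0^1u^{n-1}(1-u)^d\,du=\frac{(n-1)!\,d!}{(n+d)!}$. So the multiplicity of $\mathfrak q+(y)$ in $R[[y]]$ is $\operatorname{e}(\mathfrak q)=c^d\operatorname{e}(R)$, and $\operatorname{e}(I)=L^nc^d\operatorname{e}(R)$. (With $c=L=1$ this is the fact used in Section 3.)

**Step 2: the colength.** The goal is an asymptotic count as $L\to\infty$. The coefficient of $T^\alpha$ in an element of $I$ may be any element of $\mathfrak m^j$ provided $|\alpha|\ge L(c-j)/c$. So $I$ consists of all $\sum f_\alpha T^\alpha$ with $f_\alpha\in\mathfrak m^{j(|\alpha|)}$, where $j(t)=\min\{j\in\{0,\dots,c\}:L(c-j)/c\le t\}$; since $\mathfrak t^L\subseteq I$, only finitely many $\alpha$ carry a condition. Because $\ell(R/\mathfrak m^{i})=\sum_{j<i}h(j)$, and $j<j(|\alpha|)$ means $|\alpha|<L(c-j)/c$,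
$$\ell(R[[T]]/I)=\sum_{j<c}h(j)\,\#\{\alpha:|\alpha|<L(c-j)/c\}\sim\frac{L^n}{n!}\sum_{j<c}h(j)(1-j/c)^n .$$

Dividing Step 1 by $(n+d)!$ times Step 2 and letting $L\to\infty$ through multiples of $c$ gives (2).

**Step 3: the limit in $n$.** Here we choose $c$ proportional to $n$. Let $c=\lfloor n/s\rfloor$ with $n\ge s$. Then $n/c\ge s$, so $(1-j/c)^n\le e^{-jn/c}\le e^{-sj}$, and $c^dn!/(n+d)!\to s^{-d}$. Letting $n\to\infty$ in (2) gives the second claim. $\square$

With $c=1$, (2) reads
$$\operatorname{lm}(R[[T_1,\dots,T_n]])\ \ge\ \operatorname{e}(R)\,\frac{n!}{(n+d)!}.\tag{3}$$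
By (1), this gives $\operatorname{lm}(V_p[[T]])\ge p/6$ again.

**Proof of Theorem A(3).** By (1), with $q=e^{-s}$ we have $\sum_jh(j)q^j=\frac1{1-q}+\frac{pq}{(1-q)^2}$. Take $s=2$, so $q=e^{-2}<0.13534$ and
$$s^2\sum_jh(j)q^j=\frac4{1-q}+\frac{4pq}{(1-q)^2}<4.6262+0.7242\,p .$$
This is less than $p=\operatorname{e}(V_p)$ once $0.2758\,p>4.6262$, which holds for $p\ge17$ since $0.2758\cdot17>4.688$. By Proposition 1, $\operatorname{limlm}(V_p)>1$ for $p\ge17$. $\square$

## 5. From primary ideals to lattice sums

To bound $\operatorname{lm}$ above we must control every primary ideal. This section reduces that to one inequality comparing a lattice sum with an integral, for convex functions. Let $A$ be one of the following.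

(a) $A=V_p[[T_1,\dots,T_n]]$. Its monomials have exponents in $Q=S\times\mathbb N^n$, where $S=\{(a,b)\in\mathbb N^2:p\mid a+b\}$. Put $d=2$.

(b) $A=R_{M,d}[[T_1,\dots,T_n]]$. Its nonzero monomials form $Q=\bigcup_{i=1}^MQ_i$, where $Q_i\cong\mathbb N^d\times\mathbb N^n$ consists of the monomials in $x_{i1},\dots,x_{id},T$, and the $Q_i$ are glued along the common face $\{0\}\times\mathbb N^n$ of monomials in $T$ alone.

In both cases $D=d+n=\dim A$, elements of $A$ are arbitrary formal sums of nonzero monomials, and the residue field is $k\subset A$, so lengths are $k$-dimensions. Let $\mathfrak m_A$ be the maximal ideal. We record one fact for repeated use. An ideal $J$ generated by monomials consists of all formal sums of the monomials it contains. Indeed, finitely many monomials $\mu_1,\dots,\mu_w$ generate $J$; elements $\sum G_l\mu_l$ involve only multiples of the $\mu_l$; and a formal sum of multiples of the $\mu_l$ can be grouped into $\sum G_l\mu_l$. So the nonzero monomials outside $J$ form a basis of $A/J$ when this is finite-dimensional.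

**Step 1: monomial ideals suffice.** The aim is to replace an $\mathfrak m_A$-primary ideal $I$ by a monomial ideal with the same colength and at least the same multiplicity. Give the variables ($s,t,T_l$, respectively $x_{ij},T_l$) positive real weights that are linearly independent over $\mathbb Q$. Distinct nonzero monomials have distinct weights, and only finitely many lie below any bound. For $F\ne0$ let $\operatorname{in}(F)$ be its monomial of least weight, without its coefficient. If $\operatorname{in}(F)\operatorname{in}(G)\neq0$, then $\operatorname{in}(FG)=\operatorname{in}(F)\operatorname{in}(G)$, because every other product of a term of $F$ with a term of $G$ is zero or has strictly larger weight.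

Let $\operatorname{in}(I)$ be the ideal generated by all $\operatorname{in}(F)$, $0\ne F\in I$. Its monomials are exactly these initial monomials: a monomial in it is a nonzero multiple $\mu\operatorname{in}(F)=\operatorname{in}(\mu F)$, and $\mu F\in I$.

The monomials not in $\operatorname{in}(I)$ form a $k$-basis of $A/I$. For independence, a nontrivial combination of them lying in $I$ would have its initial monomial in $\operatorname{in}(I)$. For spanning, choose $r$ with $\mathfrak m_A^r\subseteq I$ and let $F\in A$. Repeatedly remove the leading term of $F$: if its monomial is in $\operatorname{in}(I)$, subtract a scalar multiple of an element of $I$ with that initial monomial; otherwise subtract a scalar multiple of the monomial itself. The least weight increases at each step. Only finitely many nonzero monomials lie outside $\mathfrak m_A^r$, so after finitely many steps all remaining terms lie in $\mathfrak m_A^r$. By the fact above, what remains lies in $\mathfrak m_A^r\subseteq I$.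

Hence $A/\operatorname{in}(I)$ and $A/I$ have the same finite length; in particular $\operatorname{in}(I)$ is $\mathfrak m_A$-primary. Moreover $\operatorname{in}(I)^r\subseteq\operatorname{in}(I^r)$, since a product $\operatorname{in}(F_1)\cdots\operatorname{in}(F_r)$ is $0$ or equals $\operatorname{in}(F_1\cdots F_r)$. So
$$\ell(A/\operatorname{in}(I)^r)\ \ge\ \ell(A/\operatorname{in}(I^r))=\ell(A/I^r),$$
and therefore $\operatorname{e}(\operatorname{in}(I))\ge\operatorname{e}(I)$. From now on $I$ is a monomial ideal.

**Step 2: colength and multiplicity as count and volume, case (a).** We compare both invariants with one polyhedron. Let $C=\mathbb R^D_{\ge0}$ and let $\Lambda=\{(a,b)\in\mathbb Z^2:p\mid a+b\}$ be the group generated by $S$, so $[\mathbb Z^2:\Lambda]=p$ and $\Lambda\cap\mathbb R^2_{\ge0}=S$. Normalize Lebesgue measure on $\mathbb R^2$ so that $\Lambda$ has covolume $1$, and use the standard measure on $\mathbb R^n$. Let $P$ be the convex hull of the exponents of the monomials in $I$. If $\gamma_1,\dots,\gamma_w$ are the exponents of monomial generators,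 then these exponents form $\{\gamma_1,\dots,\gamma_w\}+Q$, and $\operatorname{conv}(Q)=C$. So $P=\operatorname{conv}(\gamma_1,\dots,\gamma_w)+C$ is a closed polyhedron with $P+C=P$. Since $I$ contains powers of $s^p$, $t^p$, and all $T_l$, $P$ meets every coordinate axis, and $C\setminus P$ is bounded. We claim
$$\ell(A/I)\ge\#(Q\setminus P),\qquad\operatorname{e}(I)\le D!\,\operatorname{vol}(C\setminus P).\tag{4}$$
The first holds because a monomial with exponent outside $P$ is not in $I$. For the second, let $q\in Q\cap(r+w)P$ and write $q=\sum\lambda_l\gamma_l+c$ with $\lambda_l\ge0$, $\sum\lambda_l=r+w$, $c\in C$. Rounding down loses less than $1$ in each of $w$ terms, so $\sum\lfloor\lambda_l\rfloor\ge r$. The remainder $q-\sum\lfloor\lambda_l\rfloor\gamma_l$ lies in $C$ and in the group $\Lambda\times\mathbb Z^n$, hence in $Q$. So the monomial with exponent $q$ lies in $I^r$. Consequently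
$$\ell(A/I^r)\le\#\big((\Lambda\times\mathbb Z^n)\cap(r+w)(C\setminus P)\big)=r^D\operatorname{vol}(C\setminus P)+o(r^D),$$
because $C\setminus P$ is bounded with boundary of measure zero. This proves (4).

It now suffices to show $\#(Q\setminus P)\ge\operatorname{vol}(C\setminus P)$ for all such $P$. In the $T$-directions this is easy; the difficulty is in the two directions of $V_p$. The next step separates them.

**Definition 7 (profile).** A profile on $\mathbb R^d_{\ge0}$ is a function $\varphi:\mathbb R^d_{\ge0}\to\mathbb R$ that is nonnegative, convex, nonincreasing in each coordinate, and zero outside a bounded set. For example, $\varphi(x)=\max(0,1-|x|/r)$, with $|x|=\sum x_j$ and $r>0$, is a profile.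

**Step 3: slicing, case (a).** We integrate out the $T$-directions. For $x\in\mathbb R^2_{\ge0}$ put
$$K_x=\{\tau\in\mathbb R^n_{\ge0}:(x,\tau)\in P\},\qquad f(x)=\operatorname{vol}_n(\mathbb R^n_{\ge0}\setminus K_x).$$
Since $P+C=P$, the set $K_x$ is closed upward. So if $\tau\notin K_u$, then the coordinatewise floor $\lfloor\tau\rfloor\notin K_u$. Hence the unit cubes $\beta+[0,1)^n$ with $\beta\in\mathbb N^n\setminus K_u$ cover $\mathbb R^n_{\ge0}\setminus K_u$, and $\#(\mathbb N^n\setminus K_u)\ge f(u)$. Summing over $u\in S$,
$$\#(Q\setminus P)-\operatorname{vol}(C\setminus P)\ \ge\ \sum_{u\in S}f(u)-\int_{\mathbb R^2_{\ge0}}f\,dx .\tag{5}$$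

Now use polar coordinates in $\mathbb R^n$. Let $\Omega=S^{n-1}\cap\mathbb R^n_{\ge0}$ with surface measure $\omega$ (a single point of mass $1$ if $n=1$), and
$$\rho(x,\theta)=\min\{r\ge0:(x,r\theta)\in P\}.$$
The minimum is finite because $I$ contains powers of all $T_l$, and it is attained because $P$ is closed. As $P$ is closed upward, $(x,r\theta)\notin P$ exactly for $0\le r<\rho(x,\theta)$, so
$$f(x)=\int_\Omega\int_0^{\rho(x,\theta)}r^{n-1}\,dr\,d\omega=\frac1n\int_\Omega\rho(x,\theta)^n\,d\omega(\theta).$$
The function $\rho$ is bounded, since $C\setminus P$ is, and it is lower semicontinuous, hence measurable: $\rho(x,\theta)\le r$ means $(x,r\theta)\in P$, a closed condition. For fixed $\theta$, $\varphi=\rho(\cdot,\theta)$ is a profile. It is convex because $P$ is; it is nonincreasing because $P+C=P$; and it vanishes where $(x,0)\in P$, that is, outside a bounded set. By Tonelli, the right side of (5) is $\frac1n\int_\Omega\big[\sum_{u\in S}\varphi(u)^n-\int\varphi^n\,dx\big]d\omega$. With (4) we obtain the following criterion.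

**(a′)** *If $\sum_{u\in S}\varphi(u)^n\ge\int_{\mathbb R^2_{\ge0}}\varphi^n\,dx$ for every profile $\varphi$ on $\mathbb R^2_{\ge0}$, with measure normalized so that $\Lambda$ has covolume $1$, then $\operatorname{lm}(V_p[[T_1,\dots,T_n]])\le1$.*

**Step 4: the criterion in case (b).** We repeat Steps 2 and 3 on each branch and keep track of the shared face. Let $I_i$ be the image of $I$ in $A_i=k[[x_{i1},\dots,x_{id},T_1,\dots,T_n]]$, and $P_i$ the convex hull of its exponents. A monomial in $Q_i$ lies in $I^r$ if and only if it lies in $I_i^r$. Indeed, if it lies in $I^r$, it is a multiple of a product of $r$ monomials of $I$; these divide a monomial in $Q_i$, so they are in $Q_i$ themselves and belong to $I_i$. The converse is the same argument read backward. Hence $\ell(A/I^r)\le\sum_i\ell(A_i/I_i^r)$, and by the argument of Step 2 with the lattice $\mathbb Z^D$,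
$$\operatorname{e}(I)\le\sum_{i=1}^M\operatorname{e}(I_i)\le D!\sum_{i=1}^M\operatorname{vol}(\mathbb R^D_{\ge0}\setminus P_i).$$
Define $f_i$ and $\rho_i$ from $P_i$ as in Step 3; each $\rho_i(\cdot,\theta)$ is a profile on $\mathbb R^d_{\ge0}$. A convex combination of points of $\mathbb R^D_{\ge0}$ has zero $x$-part only if every point with positive weight has. So $P_i\cap(\{0\}\times\mathbb R^n)$ is the convex hull of the exponents of the monomials of $I$ in $T$ alone, which does not depend on $i$. Therefore all $\rho_i(0,\theta)$ have a common value $\rho(0,\theta)$, and all $f_i(0)$ a common value $f(0)$.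

Counting monomials outside $I$, those in $T$ alone once and the others branch by branch, the cube argument of Step 3 gives $\ell(A/I)\ge f(0)+\sum_i\sum_{0\ne u\in\mathbb N^d}f_i(u)$. Hence
$$\ell(A/I)-\frac{\operatorname{e}(I)}{D!}\ \ge\ \frac1n\int_\Omega\Big[\rho(0,\theta)^n+\sum_{i=1}^M\Big(\sum_{0\ne u\in\mathbb N^d}\rho_i(u,\theta)^n-\int\rho_i(x,\theta)^n\,dx\Big)\Big]d\omega .$$
Sharing $\rho(0,\theta)^n$ equally among the $M$ branches yields the following.

**(b′)** *If $\int\varphi^n\,dx-\sum_{0\ne u\in\mathbb N^d}\varphi(u)^n\le\varphi(0)^n/M$ for every profile $\varphi$ on $\mathbb R^d_{\ge0}$, then $\operatorname{lm}(R_{M,d}[[T_1,\dots,T_n]])\le1$.*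

**Example (lines through a point).** For $R_{M,1}$ everything can be settled by hand. If $M=1$ the ring is regular. If $M=2$ (the node), take $n=1$. Convexity gives $\int_k^{k+1}\varphi\le\frac12(\varphi(k)+\varphi(k+1))$, and summing over $k\ge0$ gives $\int\varphi\le\frac12\varphi(0)+\sum_{u\ge1}\varphi(u)$. This is the hypothesis of (b′), so the node is semistable. If $M\ge3$, then $\operatorname{e}=M$, $h(0)=1$, and $h(j)=M$ for $j\ge1$, so Proposition 1 gives
$$\operatorname{limlm}(R_{M,1})\ge\frac{M}{s\big(1+\frac{M}{e^s-1}\big)}=\frac1{\psi(s)},\qquad\psi(s)=\frac sM+\frac s{e^s-1}=1+\Big(\frac1M-\frac12\Big)s+O(s^2).$$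
For small $s>0$ we have $\psi(s)<1$, so $R_{M,1}$ is not lim-stable. In this family semistable and lim-stable agree.

## 6. The fan of $V_p$ and one variable

We now test (a′). Let $v_i=(p-i,i)$ for $0\le i\le p$: the points of $S$ on the line $a+b=p$.

**Step 1: a triangulation adapted to $\Lambda$.** We want triangles with vertices in $S$, all of the same area. Since
$$\det(v_{i-1},v_i)=(p-i+1)i-(i-1)(p-i)=p=[\mathbb Z^2:\Lambda],$$
consecutive $v$'s form a $\mathbb Z$-basis of $\Lambda$. The cones $\sigma_i=\operatorname{cone}(v_{i-1},v_i)$, $1\le i\le p$, subdivide the quadrant, and $S\cap\sigma_i=\mathbb Nv_{i-1}+\mathbb Nv_i$. In coordinates $xv_{i-1}+yv_i$, triangulate $\sigma_i$ by the lines $x\in\mathbb Z$, $y\in\mathbb Z$, $x+y\in\mathbb Z$. In our normalized measure every triangle has area $\frac12$. The triangle at the origin is $\Delta_i=\operatorname{conv}(0,v_{i-1},v_i)$.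

Count triangles at each lattice point of $\sigma_i$. An interior point lies in $6$ triangles. A nonzero point on a boundary ray lies in $3$. For $v_{i-1}$ and $v_i$ exactly one of these three is $\Delta_i$; for the multiples $kv_{i-1},kv_i$ with $k\ge2$ none is. The origin lies only in $\Delta_i$.

**Step 2: vertex averaging away from the origin.** We bound the integral over everything except the $\Delta_i$. Let $\varphi$ be a profile and $F=\varphi^n$, which is convex since $\varphi\ge0$ is convex and $z\mapsto z^n$ is convex and increasing on $z\ge0$. A convex function on a triangle is at most the linear interpolation of its vertex values, so on a triangle of area $\frac12$ we have $\int F\le\frac16\sum_{\text{vertices}}F$. Applying this to all triangles of $\sigma_i$ other than $\Delta_i$,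
$$\int_{\sigma_i\setminus\Delta_i}F\le\sum_{u\in S\cap\operatorname{int}\sigma_i}F(u)+\frac12\sum_{k\ge2}\big(F(kv_{i-1})+F(kv_i)\big)+\frac13\big(F(v_{i-1})+F(v_i)\big).$$

**Step 3: summing over the cones.** Inner rays belong to two cones, the rays of $v_0$ and $v_p$ to one. So in $\sum_SF-\int F$ the interior points cancel, as do the points $kv_i$ with $k\ge2$ and $0<i<p$. The terms $\frac12F(kv_0)$ and $\frac12F(kv_p)$ with $k\ge2$ survive with a plus sign, and we drop them. For the points $v_i$ themselves use
$$\sum_{i=0}^pF(v_i)=\frac12\big(F(v_0)+F(v_p)\big)+\frac12\sum_{i=1}^p\big(F(v_{i-1})+F(v_i)\big),\qquad\frac12-\frac13=\frac16 .$$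
The result is
$$\sum_SF-\int F\ \ge\ F(0)+\frac12\big(F(v_0)+F(v_p)\big)+\sum_{i=1}^p\Big[\frac16\big(F(v_{i-1})+F(v_i)\big)-\int_{\Delta_i}F\Big].\tag{6}$$

**Proof of Theorem A(1).** Let $n=1$ and $p\le6$. Vertex averaging on $\Delta_i$ too gives $\int_{\Delta_i}F\le\frac16(F(0)+F(v_{i-1})+F(v_i))$. So the right side of (6) is at least $(1-\frac p6)F(0)\ge0$. By (a′), $\operatorname{lm}(V_p[[T]])\le1$, hence it equals $1$. Conversely, (3) gives $\operatorname{lm}(V_p[[T]])\ge p/6>1$ for $p\ge7$. $\square$

The profile behind the obstruction is $\varphi(x)=\max(0,1-|x|/p)$, which is $1$ at the origin and $0$ at all other points of $S$. Its lattice sum is $1$, and its integral is $p\cdot\frac12\cdot\frac13=\frac p6$.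

## 7. Two variables: squaring before averaging

For $n=2$ and $p\le6$ there is nothing to do: Theorem A(1) and $(\dagger)$ give $\operatorname{lm}(V_p[[T_1,T_2]])=1$. Let $p\in\{7,8\}$, $n=2$, $F=\varphi^2$.

The sensible first attempt is to repeat the proof above: average the convex function $F$ over the vertices of $\Delta_i$. Then (6) yields only
$$\Big(1-\frac p6\Big)F(0)+\frac12\big(F(v_0)+F(v_p)\big),$$
which for $p=7$ and $\varphi=\max(0,1-|x|/7)$ equals $-\frac16$. Yet for this $\varphi$ the true value of $\sum F-\int F$ is $1-\frac7{12}>0$, and (6) still gives exactly $1-\frac7{12}$. So the loss is in the last estimate alone: on $\Delta_i$ we used that $\varphi^2$ is convex, when we know that $\varphi$ is. Where $\varphi$ falls linearly from $1$ to $0$ we have $\int_{\Delta_i}\varphi^2=\frac1{12}$, while vertex averaging allows $\frac16$.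

The remedy is to interpolate $\varphi$ linearly on $\Delta_i$ and then square. This alone is still not enough. If $\varphi=1$ at all $v_i$, the brackets in (6) are bounded below only by $\frac13-\frac12=-\frac16$ each, and without the term $\frac12(F(v_0)+F(v_p))$ we are back at $1-\frac p6$. In that situation, however, the endpoint term is large. The proof balances the two effects, using that $\varphi$ is convex along the line through the $v_i$.

**Step 1: the estimate on $\Delta_i$.** If $\varphi(0)=0$ then $\varphi\equiv0$ by monotonicity, and there is nothing to prove; otherwise scale so that $\varphi(0)=1$. Put $b_i=\varphi(v_i)\in[0,1]$ and $c_i=1-b_i\ge0$. On a triangle of area $\frac12$, the square of the linear function with vertex values $a,b,b'$ has integral $\frac1{12}(a^2+b^2+b'^2+ab+ab'+bb')$. On $\Delta_i$, $0\le\varphi\le$ the linear interpolation of $1,b_{i-1},b_i$. So with $b=b_{i-1}$, $b'=b_i$,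
$$\int_{\Delta_i}\varphi^2\le\frac1{12}\big(1+b^2+b'^2+b+b'+bb'\big).$$
Hence the bracket in (6) is at least
$$\frac1{12}\big(b^2+b'^2-bb'-b-b'-1\big)=\frac1{12}\big((b-b')^2+(1-b)(1-b')-2\big)\ge\frac1{12}(c_{i-1}c_i-2).$$
Inserting this in (6),
$$\sum_S\varphi^2-\int\varphi^2\ \ge\ 1-\frac p6+\frac12\big((1-c_0)^2+(1-c_p)^2\big)+\frac1{12}\sum_{i=1}^pc_{i-1}c_i .\tag{7}$$

**Step 2: reduce to the two endpoints.** The $v_i$ are collinear and equally spaced and $\varphi$ is convex, so $(c_i)$ is a concave sequence and lies above its chord. Put $\mu=\frac{c_0+c_p}2$ and $\delta=\frac{c_0-c_p}2$. Then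
$$c_i\ \ge\ \ell_i:=\mu+\delta\Big(1-\frac{2i}p\Big)\ \ge\ 0 .$$
With $s_i=1-\frac{2i-1}p$ we have $\ell_{i-1}=\mu+\delta(s_i+\frac1p)$ and $\ell_i=\mu+\delta(s_i-\frac1p)$, so $\ell_{i-1}\ell_i=(\mu+\delta s_i)^2-\delta^2/p^2$. Moreover $\sum_{i=1}^ps_i=0$ and $\sum_{i=1}^ps_i^2=\frac1{p^2}\sum_{i=1}^p(p+1-2i)^2=\frac{p^2-1}{3p}$. Therefore
$$\sum_{i=1}^pc_{i-1}c_i\ \ge\ \sum_{i=1}^p\ell_{i-1}\ell_i=p\mu^2+\delta^2\Big(\frac{p^2-1}{3p}-\frac1p\Big)=p\mu^2+\delta^2\,\frac{p^2-4}{3p}\ \ge\ p\mu^2 .$$
Also $\frac12\big((1-c_0)^2+(1-c_p)^2\big)=(1-\mu)^2+\delta^2\ge(1-\mu)^2$.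

**Step 3: minimize over one number.** The right side of (7) is at least
$$1-\frac p6+(1-\mu)^2+\frac p{12}\mu^2\ \ge\ 1-\frac p6+\frac p{p+12},$$
because $(1-\mu)^2+\alpha\mu^2$ has minimum $\frac{\alpha}{1+\alpha}$, attained at $\mu=\frac1{1+\alpha}$; here $\alpha=\frac p{12}$. For $p=7$ the bound is $-\frac16+\frac7{19}=\frac{23}{114}>0$. For $p=8$ it is $-\frac13+\frac25=\frac1{15}>0$.

**Proof of Theorem A(2).** By (a′), $\operatorname{lm}(V_p[[T_1,T_2]])\le1$ for $p=7,8$, so it equals $1$; the case $p\le6$ was noted above. By $(\dagger)$ all later terms equal $1$, so $\operatorname{limlm}(V_p)=1$ for $p\le8$. Since $\operatorname{lm}(V_7[[T]])\ge\frac76$ and $\operatorname{lm}(V_8[[T]])\ge\frac86$, the normal domains $V_7$ and $V_8$ are lim-stable and not semistable. $\square$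

For $p=9$ the final bound is $-\frac12+\frac37=-\frac1{14}$, so this argument says nothing there.

## 8. Many linear spaces through one point

We turn to Theorem B: $R=R_{M,d}$ with $M=(N+d)^d$, $N\ge1$, $d\ge\max(21,N+2)$.

**Step 1: the lower bound at $N$ variables.** Here $\operatorname{e}(R)=M=(N+d)^d$, and (3) with $n=N$ gives
$$\operatorname{lm}(R[[T_1,\dots,T_N]])\ \ge\ (N+d)^d\,\frac{N!}{(N+d)!}=\prod_{j=1}^d\frac{N+d}{N+j}.$$
For $j\le d/2$, since $N\le d$,
$$\frac{N+d}{N+j}\ge\frac{N+d}{N+d/2}=1+\frac{d/2}{N+d/2}\ge\frac43 .$$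
There are $\lfloor d/2\rfloor$ such factors and the others are at least $1$. So the product is at least $(4/3)^{\lfloor d/2\rfloor}>1$.

The remaining steps verify the hypothesis of (b′) for all large $n$, uniformly in the profile. The case $\varphi(0)=0$ is trivial, since then $\varphi\equiv0$. So let $\varphi(0)=1$, $F=\varphi^n$ (again convex and nonincreasing in each coordinate), let $e_j$ be the standard basis vectors of $\mathbb R^d$, and put $\varepsilon_j=F(e_j)$, $\varepsilon=\max_j\varepsilon_j$. We must show $\int F-\sum_{u\ne0}F(u)\le1/M$.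

**Step 2: remove all cells but the first.** Decompose $\mathbb R^d_{\ge0}$ into the cells $u+[0,1]^d$, $u\in\mathbb N^d$. If $u$ is not on a coordinate axis, the cell integral is at most $F(u)$ by monotonicity. If $u=ke_j$ with $k\ge1$, monotonicity in the other coordinates and convexity give
$$\int_{ke_j+[0,1]^d}F\le\int_k^{k+1}F(xe_j)\,dx\le\frac12\big(F(ke_j)+F((k+1)e_j)\big),$$
and the sum of these over $k\ge1$ is at most $\sum_{k\ge1}F(ke_j)-\frac12\varepsilon_j$. The saving of $\frac12\varepsilon_j$ on each axis is the point of treating the axes separately. Together,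
$$\int F-\sum_{u\ne0}F(u)\ \le\ \int_{[0,1]^d}F-\frac12\sum_j\varepsilon_j .$$

**Step 3: cut the first cell down to a simplex.** The corner simplex $\Delta=\{x\ge0:|x|\le1\}$ has volume only $1/d!$, and we pay for the rest of the cube with part of the saving. For $x\in[0,1]^d\setminus\Delta$ we have $|x|>1$, so monotonicity and then convexity give
$$F(x)\le F\Big(\frac x{|x|}\Big)\le\sum_j\frac{x_j}{|x|}\,\varepsilon_j .$$
The functions $x_j/|x|$ sum to $1$, so by symmetry $\int_{[0,1]^d\setminus\Delta}\frac{x_j}{|x|}\,dx=\frac1d\big(1-\frac1{d!}\big)$. Hence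
$$\int F-\sum_{u\ne0}F(u)\ \le\ \int_\Delta F-c_d\sum_j\varepsilon_j,\qquad c_d=\frac12-\frac1d\Big(1-\frac1{d!}\Big)\ge\frac12-\frac1d\ge\frac16 .\tag{8}$$

**Step 4: the case $\varepsilon\ge6/d!$.** Here the axis terms win. Since $F\le1$,
$$\int_\Delta F\le\frac1{d!}\le\frac\varepsilon6\le c_d\sum_j\varepsilon_j,$$
and the right side of (8) is at most $0$.

**Step 5: the case $\varepsilon<6/d!$.** Here $\varphi^n$ has dropped far by the points $e_j$, and convexity of $\varphi$ (not just of $F$, as in Section 7) forces it to be small on most of $\Delta$. Put $a=\log(d!/6)$, so that $\varphi(e_j)=\varepsilon_j^{1/n}\le e^{-a/n}$ for all $j$. On $\Delta$, writing $x$ as a convex combination of $0,e_1,\dots,e_d$,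
$$\varphi(x)\le1-|x|+\sum_jx_j\varphi(e_j)\le1-|x|\big(1-e^{-a/n}\big)\le\exp\big(-|x|(1-e^{-a/n})\big).$$
Therefore $F\le e^{-a_n|x|}$ on $\Delta$ with $a_n=n(1-e^{-a/n})$, and
$$\int_\Delta F\le\int_{\mathbb R^d_{\ge0}}e^{-a_n|x|}\,dx=a_n^{-d} .$$
As $n\to\infty$, $a_n\to a$. The number $a$ is large: using $d!\ge(d/e)^d$, $\log d\ge\log21>3$, $\log6<1.8$, and $d\ge N+2$,
$$a\ge d\log d-d-\log6>2d-1.8\ge d+N+0.2>N+d .$$
So $a_n\ge N+d$ for all large $n$, where "large" depends on $d$ and $N$ but not on $\varphi$. For such $n$, (8) gives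
$$\int F-\sum_{u\ne0}F(u)\le\int_\Delta F\le(N+d)^{-d}=\frac1M .$$

**Proof of Theorem B.** Steps 2–5 verify the hypothesis of (b′) for all large $n$. So $\operatorname{lm}(R[[T_1,\dots,T_n]])\le1$, hence $=1$, for all large $n$, and $R$ is lim-stable. Step 1 gives the stated lower bound at $N$ variables. Since $N$ is arbitrary, the chain $(\dagger)$ of a lim-stable ring can stay above $1$ through any prescribed number of variables. For fixed $N$, letting $d\to\infty$ makes $(4/3)^{\lfloor d/2\rfloor}$, and with it $\operatorname{lm}(R[[T_1,\dots,T_N]])$, arbitrarily large. $\square$
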